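# A $\Delta$-space in ZFC whose closed sets are $G_\delta$, neither $\sigma$-discrete nor a $Q$-space

## 1. Two theorems on split fibres

All spaces are Tychonoff and infinite, unless we explicitly look at a worse topology for comparison.

**Theorem 1.** In ZFC there is a zero-dimensional Hausdorff (hence Tychonoff) $\Delta$-space $X$ of cardinality $2^\omega$ in which every closed set is $G_\delta$, which is not $\sigma$-discrete, and which has a non-$G_\delta$ subset.

**Theorem 2.** Let $\kappa$ be a cardinal (infinite, as our spaces are) with $\kappa^\omega=\kappa$, and let $K$ be a set with $2\le |K|\le\omega$. Let $X=\kappa\times K$. For $A\subseteq X$ put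
$$\mathrm{as}(A)=\{\beta<\kappa:\ \emptyset\ne A\cap(\{\beta\}\times K)\ne\{\beta\}\times K\}.$$
There are a topology $\tau$ on $X$ and a proper $\sigma$-ideal $I$ on $\kappa$ containing all singletons such that:

* (a) $(X,\tau)$ is Hausdorff, perfectly normal and strongly zero-dimensional; every open set is a countable union of clopen sets.
* (b) For $A\subseteq X$: $A$ is $G_\delta$ $\iff$ $A$ is $F_\sigma$ $\iff$ $A$ is Borel $\iff$ $\mathrm{as}(A)\in I$.
* (c) For $\emptyset\ne L\subseteq K$, the subspace $Y_L=\kappa\times L$ is perfectly normal and not $\sigma$-discrete. It is a $\Delta$-space iff $L$ is finite, and a $Q$-space iff $|L|=1$.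

So for $2\le|L|<\omega$ the space $Y_L$ is a perfectly normal example for the question below, and it is a union of $|L|$ disjoint $Q$-set spaces. For infinite $L$ it is a perfectly normal countable union of $Q$-set spaces which is not a $\Delta$-space.

The question comes from Arkady Leiderman and Paul Szeptycki, "On $\Delta$-spaces", arXiv:2307.16047 (2023): is there in ZFC a $\Delta$-space which is not $\sigma$-discrete, has all closed sets $G_\delta$, but is not a $Q$-set space? Theorem 1 says yes, with no axioms beyond ZFC. In Theorem 2 the space is a $\kappa$-indexed family of fibres $\{\beta\}\times K$, and $\mathrm{as}(A)$ collects the fibres that $A$ *splits*. By (b), the $G_\delta$-sets are exactly the sets that split a negligible family of fibres. Any set of the form $S\times K$ splits nothing, so it is $G_\delta$. The set $\kappa\times\{i\}$ splits every fibre, so it is not.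

## 2. $\Delta$-spaces, $Q$-spaces and $\sigma$-discrete spaces

**Definition.** A space $X$ is a *$\Delta$-space* if for every decreasing sequence $\{D_n:n\in\omega\}$ of subsets of $X$ with empty intersection there is a decreasing sequence $\{V_n:n\in\omega\}$ of open subsets of $X$, also with empty intersection, such that $D_n\subseteq V_n$ for every $n$.

An equivalent form: every countable disjoint collection $\{A_n\}$ of subsets has a point-finite open expansion, that is, there are open $U_n\supseteq A_n$ with each point in only finitely many $U_n$. Given the definition, apply it to $D_n=\bigcup_{k\ge n}A_k$ and take $U_n=V_n$. Conversely, apply the second form to $A_n=D_n\setminus D_{n+1}$ and take $V_n=\bigcup_{k\ge n}U_k$. Every point of $D_n$ leaves the sequence at some later index, so $D_n=\bigcup_{k\ge n}A_k\subseteq V_n$.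

A discrete space is a $\Delta$-space (take $V_n=D_n$). The real line is not. Enumerate $\mathbb Q=\{q_k:k<\omega\}$ without repetition and let $D_n=\{q_k:k\ge n\}$. These sets decrease to $\emptyset$, but each is dense, so any open $V_n\supseteq D_n$ is open and dense, and $\bigcap_nV_n\ne\emptyset$ by the Baire category theorem.

**Definition.** A *$Q$-space* is a space in which every subset is a $G_\delta$-set. A space is *$\sigma$-discrete* if it is the union of countably many discrete subspaces. Following Balogh, a *$Q$-set space* is a $Q$-space that is not $\sigma$-discrete.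

A countable $T_1$ space is a $Q$-space and is $\sigma$-discrete: every subset is a countable union of closed points, and so is its complement. The line is not a $Q$-space, since $\mathbb Q$ is not $G_\delta$ in it. The one-point compactification $D\cup\{\infty\}$ of an uncountable discrete set $D$ is $\sigma$-discrete. It is not a $Q$-space: neighbourhoods of $\infty$ are cofinite, so a $G_\delta$-set containing $\infty$ is cocountable, and $\{\infty\}$ is not $G_\delta$. In that example a closed set fails to be $G_\delta$, and this is the only way such a thing can happen: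

**Lemma 1.** Let $X$ be a $T_1$ space in which every closed set is $G_\delta$. Then every discrete subspace of $X$ is an $F_\sigma$-set of $X$. Hence if $Y\subseteq X$ is a countable union of discrete subspaces, every subset of $Y$ is $F_\sigma$ in $X$. In particular, if $X$ is $\sigma$-discrete, it is a $Q$-space.

*Proof.* Let $E$ be discrete. For $x\in E$ choose an open $O_x$ with $O_x\cap E=\{x\}$, and let $O=\bigcup_{x\in E}O_x$. We show $E=\overline E\cap O$. The inclusion $\subseteq$ is clear. Let $y\in\overline E\cap O$, say $y\in O_x$. If $y\ne x$, then $O_x\setminus\{x\}$ is a neighbourhood of $y$ that misses $E$, contradicting $y\in\overline E$. So $y=x\in E$. The complement of $O$ is closed, hence $G_\delta$, so $O$ is $F_\sigma$. Therefore $E$ is $F_\sigma$.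

If $Y=\bigcup_nE_n$ with all $E_n$ discrete and $E\subseteq Y$, then each $E\cap E_n$ is discrete, hence $F_\sigma$, and so is $E=\bigcup_n(E\cap E_n)$. If $Y=X$, all subsets of $X$ are $F_\sigma$. Passing to complements, all are $G_\delta$. $\square$

So once closed sets are $G_\delta$ and some set is not $G_\delta$, the failure of $\sigma$-discreteness is automatic. What remains is to have the $\Delta$-property without the $Q$-property. The link between them is this.

**Lemma 2.** Let $E_0\supseteq E_1\supseteq\cdots$ be $G_\delta$-sets of a space with $\bigcap_nE_n=\emptyset$. Then there are open $V_0\supseteq V_1\supseteq\cdots$ with $E_n\subseteq V_n$ and $\bigcap_nV_n=\emptyset$.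

*Proof.* Write $E_k=\bigcap_mO_{k,m}$ with $O_{k,m}$ open and decreasing in $m$, and put $V_n=\bigcap_{k\le n}O_{k,n}$. Then $V_n$ is open, and
$$V_{n+1}\subseteq\bigcap_{k\le n}O_{k,n+1}\subseteq\bigcap_{k\le n}O_{k,n}=V_n .$$
For $k\le n$ we have $O_{k,n}\supseteq E_k\supseteq E_n$, so $V_n\supseteq E_n$. If $x\in\bigcap_nV_n$, then for each $k$ we have $x\in O_{k,n}$ for all $n\ge k$, so $x\in E_k$. This holds for every $k$, which is impossible. $\square$

In particular every $Q$-space is a $\Delta$-space. Lemma 2 also asks for less than the $Q$-property: it is enough that every sequence $D_n\downarrow\emptyset$ can be enlarged to *some* sequence of $G_\delta$-sets that still decreases to $\emptyset$. Finite fibres give such an enlargement.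

## 3. Sets that split few fibres

Fix an infinite cardinal $\kappa$, a set $K$ with $2\le|K|\le\omega$, and $X=\kappa\times K$. On a first reading take $K=\{0,1\}$. Some values: $\mathrm{as}(\kappa\times\{i\})=\kappa$, $\mathrm{as}(\{(\beta,i)\})=\{\beta\}$, and $\mathrm{as}(S\times K)=\emptyset$ for $S\subseteq\kappa$. A *proper $\sigma$-ideal* on $\kappa$ is a family $I\subseteq P(\kappa)$ with $\emptyset\in I$ and $\kappa\notin I$ that is closed under subsets and countable unions. For example, the countable subsets of an uncountable $\kappa$ form one. Given such an $I$, let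
$$\mathcal A=\{A\subseteq X:\mathrm{as}(A)\in I\}.$$

**Lemma 3.** $\mathcal A$ is a $\sigma$-algebra. It contains all $S\times K$ with $S\subseteq\kappa$ and no $\kappa\times\{i\}$. If $I$ contains all singletons, $\mathcal A$ contains all singletons of $X$.

*Proof.* A set and its complement split the same fibres. If $\bigcup_nA_n$ splits the fibre over $\beta$, then some $A_n$ meets this fibre and does not cover it, so $\mathrm{as}(\bigcup_nA_n)\subseteq\bigcup_n\mathrm{as}(A_n)$. The remaining statements are the three computations above. $\square$

The next lemma turns the problem into the search for one topology.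

**Lemma 4.** Let $I$ be a proper $\sigma$-ideal on $\kappa$, and let $\sigma$ be a $T_1$ topology on $X$ such that

* (P1) $\sigma\subseteq\mathcal A$,
* (P2) every $A\in\mathcal A$ is $G_\delta$ in $\sigma$.

Then in $(X,\sigma)$:

* (i) for $A\subseteq X$: $A$ is $G_\delta$ iff $A$ is $F_\sigma$ iff $A$ is Borel iff $\mathrm{as}(A)\in I$; in particular every closed set is $G_\delta$;
* (ii) for $\emptyset\ne L\subseteq K$, the subspace $Y_L=\kappa\times L$ is not $\sigma$-discrete;
* (iii) $Y_L$ has every subset $G_\delta$ iff $|L|=1$;
* (iv) $Y_L$ has the property in the definition of a $\Delta$-space iff $L$ is finite.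

*Proof.*

**Step 1: the Borel sets, giving (i).** By (P1), the $\sigma$-algebra $\mathcal A$ contains all open sets, hence all Borel sets, in particular all $G_\delta$- and all $F_\sigma$-sets. Conversely, if $A\in\mathcal A$, then $A$ is $G_\delta$ by (P2). Also $X\setminus A\in\mathcal A$ is $G_\delta$, so $A$ is $F_\sigma$.

**Step 2: ruling out $\sigma$-discreteness, giving (ii).** Suppose $Y_L$ is $\sigma$-discrete, so $Y_L$ is a countable union of discrete subspaces of $X$. Pick $i\in L$. By (i) closed sets are $G_\delta$, so Lemma 1 says that the subset $\kappa\times\{i\}$ of $Y_L$ is $F_\sigma$ in $X$. Then $\kappa\times\{i\}\in\mathcal A$ by (i), contradicting Lemma 3.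

**Step 3: which $Y_L$ have only $G_\delta$ subsets, giving (iii).** If $L=\{i\}$, every $E\subseteq Y_L$ has the form $(S\times K)\cap Y_L$ with $S\subseteq\kappa$, and $S\times K\in\mathcal A$ is $G_\delta$ in $X$. So $E$ is $G_\delta$ in $Y_L$. Now let $|L|\ge2$ and $i\in L$. If $\kappa\times\{i\}$ were $G_\delta$ in $Y_L$, it would be $G\cap Y_L$ for some $G_\delta$-set $G$ of $X$. For each $\beta$, $G$ contains $(\beta,i)$ and misses $(\beta,i')$ for every $i'\in L\setminus\{i\}$. So $\mathrm{as}(G)=\kappa\notin I$, contradicting (i).

**Step 4: finite $L$ gives the $\Delta$-property, by saturating.** Let $L$ be finite and let $D_n\subseteq Y_L$ decrease to $\emptyset$. Put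
$$D_n^*=\{\beta:D_n\cap(\{\beta\}\times L)\ne\emptyset\}\times K\supseteq D_n .$$
These sets decrease. If a point over $\beta$ lies in all $D_n^*$, then for every $n$ there is $i\in L$ with $(\beta,i)\in D_n$. As $L$ is finite, one $i$ works for infinitely many $n$, hence for all $n$ because the $D_n$ decrease. This contradicts $\bigcap_nD_n=\emptyset$. So $\bigcap_nD^*_n=\emptyset$. Since $\mathrm{as}(D_n^*)=\emptyset$, each $D_n^*$ is in $\mathcal A$, hence $G_\delta$. Lemma 2 gives decreasing open $V_n\supseteq D_n^*$ with empty intersection, and the sets $V_n\cap Y_L$ are as required.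

**Step 5: infinite $L$ destroys the $\Delta$-property.** Let $L=\{i_0,i_1,\dots\}$ be infinite, enumerated without repetition, and let $D_n=\kappa\times\{i_m:m\ge n\}$. These sets decrease to $\emptyset$. Let $U_n\in\sigma$ with $U_n\cap Y_L\supseteq D_n$. By (P1), $\bigcup_n\mathrm{as}(U_n)\in I$, so, $I$ being proper, there is $\beta\notin\bigcup_n\mathrm{as}(U_n)$. Since $(\beta,i_n)\in U_n$ and $U_n$ does not split the fibre over $\beta$, $\{\beta\}\times K\subseteq U_n$ for every $n$. Hence $(\beta,i_0)\in\bigcap_n(U_n\cap Y_L)$, and no choice of open sets works. $\square$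

Two extreme topologies show what is at stake. With the discrete topology (P2) holds for any $I$, but (P1) fails at $\kappa\times\{0\}$ when $0\in K$. At the other end, take $I=\{\emptyset\}$ and let the open sets be all $S\times K$. Then $\mathcal A$ is exactly this family, so (P1) and (P2) hold. But no open set separates two points of one fibre, so the topology is not even $T_0$. We need something between. Moreover, for $K=\{0,1\}$ any $T_0$ topology with (P1) forces $\{\beta\}\in I$ for every $\beta$, because an open set containing exactly one of $(\beta,0),(\beta,1)$ splits the fibre over $\beta$. So each single fibre must be split by some open set, and no open set may split $I$-positively many fibres.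

## 4. Clopen approximations and the danger of large unions

**Declaring the members of $\mathcal A$ clopen fails.** To get (P2), the first thing to try is to let every $A\in\mathcal A$ be clopen. But $\{x\}\in\mathcal A$ for each $x$, so the topology is discrete, and the open set $\kappa\times\{0\}$ violates (P1). The failure is precisely in the *unions*: a union of $\kappa$ many members of $\mathcal A$ need not be in $\mathcal A$, and a topology is closed under all unions.

A milder demand still gives (P2). Suppose each $A$ comes with functions $c_A^m:X\to2$ $(m<\omega)$ such that at each point $y$ we have $c_A^m(y)=\chi_A(y)$ for all but finitely many $m$. If the sets $\{c_A^m=0\}$ and $\{c_A^m=1\}$ are open for $A\in\mathcal A$, they are clopen, and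
$$A=\bigcup_n\bigcap_{m\ge n}\{c_A^m=1\}=\bigcap_n\bigcup_{m\ge n}\{c_A^m=1\} \tag{1}$$
shows $A$ to be both $F_\sigma$ and $G_\delta$. The clopen sets may now be *wrong* about $A$ at many points, as long as at each point they are wrong only finitely often. The task is to use these errors to protect (P1).

**What an unsplit union needs.** Suppose $U$ is open and splits many fibres: for $\alpha$ in some $T\notin I$ we have $\alpha^+=(\alpha,i)\in U$ and $\alpha^-=(\alpha,i')\notin U$. For each $\alpha\in T$ the set $U$ contains a basic neighbourhood
$$N_\alpha=\{y:c_A^m(y)=c_A^m(\alpha^+)\text{ for all }A\in F_\alpha,\ m\le\ell_\alpha\},\qquad F_\alpha\subseteq\mathcal A\text{ finite}.$$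
We want a contradiction in the form of some $\alpha,\beta\in T$ with $\beta^-\in N_\alpha$. Look at the simplest case, where $\ell_\alpha=n$ is constant and each $F_\alpha$ has one element $A_\alpha$.

*All $A_\alpha$ equal to one $A\in\mathcal A$.* Suppose we arrange that $c_A^m(\beta,\cdot)$ is constant on the fibre whenever $A$ does not split it. Discard $\mathrm{as}(A)\in I$ from $T$ and pass to a positive set of $\alpha$ on which the finitely many values $c_A^m(\alpha^+)$, $m\le n$, are constant. For any $\beta$ and $\alpha$ left, $c^m_A(\beta^-)=c_A^m(\beta^+)=c_A^m(\alpha^+)$, so $\beta^-\in N_\alpha$. Nothing else is needed.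

*All $A_\alpha$ distinct*, for instance $A_\alpha=\{\alpha^+\}$. With $c_A^m=\chi_A$ we get $N_\alpha=\{\alpha^+\}$, and no $\beta^-$ is caught. Some $\beta\in T$ must *copy* some $\alpha^+$: we need $c_{A_\alpha}^m(\beta,\cdot)=c_{A_\alpha}^m(\alpha^+)$ for $m\le n$, even if this is wrong about $A_\alpha$ at $\beta$.

So $\beta$ has to guess a pair $(\alpha^+,n)$ and the finite set $F_\alpha$ on which it copies. Two obstacles appear. There are $2^\kappa$ subsets of $X$ and only $\kappa$ ordinals $\beta$, so $\beta$ cannot guess $F_\alpha$ itself; it will guess only the traces of the members of $F_\alpha$ on a countable set $Z$, and $\kappa^\omega=\kappa$ lets us list all such guesses. Secondly, we want one $\beta$ to satisfy countably many demands at once, since the sets where guessing fails should form a $\sigma$-ideal. But at $\beta$ a given $A$ can copy only one point, so the demands served at $\beta$ must involve disjoint families of sets. This is arranged by asking only for families that can avoid any finite set in advance, and by handling the sets that occur in too many $F_\alpha$ through the "all equal" case.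 The ideal $I$ will simply be the ideal of sets on which guessing can fail.

## 5. Codes, requests, and the ideal of unmet requests

Let $\kappa^\omega=\kappa$. Then $2^\omega\le\kappa^\omega=\kappa$, and $\mathrm{cf}\,\kappa>\omega$, since König's theorem gives $\kappa^{\mathrm{cf}\,\kappa}>\kappa$. For $\beta<\kappa$ put $X_\beta=\beta\times K$, the set of points over ordinals below $\beta$.

**Definition.** A *code* is $s=(Z,\langle(x_j,\ell_j,\mathcal F_j):j<\omega\rangle)$ where $Z\subseteq X$ is countable, $x_j\in X$, $\ell_j\in\omega$, each $\mathcal F_j$ is a finite (possibly empty) set of subsets of $Z$, and $\mathcal F_j\cap\mathcal F_k=\emptyset$ for $j\ne k$.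

There are at most $\kappa^\omega$ choices for $Z$, $\kappa^\omega$ for $\langle x_j\rangle$, $\omega^\omega$ for $\langle\ell_j\rangle$ and, given $Z$, $(2^\omega)^\omega=2^\omega$ for $\langle\mathcal F_j\rangle$. So there are at most $\kappa$ codes. As $\kappa\cdot\kappa=\kappa$, we can enumerate them as $\langle s_\beta:\beta<\kappa\rangle$ with each code occurring $\kappa$ many times. Write $s_\beta=(Z_\beta,\langle(x_j^\beta,\ell_j^\beta,\mathcal F_j^\beta):j<\omega\rangle)$.

**Definition.** A *request* is a set $\mathcal E$ of triples $(x,F,\ell)$ with $x\in X$, $F\subseteq P(X)$ finite and $\ell\in\omega$, such that for every finite $\mathcal S\subseteq P(X)$ there is $(x,F,\ell)\in\mathcal E$ with $F\cap\mathcal S=\emptyset$.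

For example, $\{(x,\emptyset,0)\}$ is a request. So is $\{(x_k,\{A_k\},5):k<\omega\}$ if the $A_k$ are distinct, since a finite $\mathcal S$ contains only finitely many of them. But $\{(x,\{A\},0)\}$ is not: take $\mathcal S=\{A\}$.

**Definition.** An ordinal $\beta<\kappa$ *meets* $\mathcal E$ *through* $(x,F,\ell)\in\mathcal E$ if for some $j$: $x=x_j^\beta\in X_\beta$, $\ell=\ell_j^\beta$, and $\{A\cap Z_\beta:A\in F\}=\mathcal F_j^\beta$.

**Lemma 5.** For any countable collection of requests some $\beta<\kappa$ meets all of them.

*Proof.* We build one code that answers all the requests. If there are no requests, any $\beta$ works; otherwise let $\mathcal E_k$ $(k<\omega)$ be the requests, with repetitions if necessary. Choose inductively $(x_k,F_k,\ell_k)\in\mathcal E_k$ with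
$$F_k\cap(F_0\cup\dots\cup F_{k-1})=\emptyset ;$$
this is possible by the definition of a request with $\mathcal S=F_0\cup\dots\cup F_{k-1}$. The set $\bigcup_kF_k$ is countable, so there is a countable $Z\subseteq X$ containing a point of $A\triangle A'$ for any two distinct $A,A'\in\bigcup_kF_k$. Then $A\mapsto A\cap Z$ is injective on $\bigcup_kF_k$. Put $\mathcal F_k=\{A\cap Z:A\in F_k\}$. Since the $F_k$ are pairwise disjoint, injectivity makes the $\mathcal F_k$ pairwise disjoint, so $s=(Z,\langle(x_k,\ell_k,\mathcal F_k):k<\omega\rangle)$ is a code. As $\mathrm{cf}\,\kappa>\omega$, the first coordinates of the $x_k$ are bounded below $\kappa$, and $s$ occurs at $\kappa$ many, hence unboundedly many, indices. So there is $\beta$ with $s_\beta=s$ and all $x_k\in X_\beta$. This $\beta$ meets each $\mathcal E_k$ through $(x_k,F_k,\ell_k)$. $\square$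

**Definition.** $I$ is the family of all $T\subseteq\kappa$ for which there is a countable collection of requests such that no $\beta\in T$ meets all of them.

**Lemma 6.** $I$ is a proper $\sigma$-ideal on $\kappa$ containing all singletons.

*Proof.* Closure under subsets is clear, and $\emptyset\in I$ trivially. If $T_n\in I$ is witnessed by the collection $\mathcal C_n$, then $\bigcup_n\mathcal C_n$ is countable, and a $\beta\in\bigcup_nT_n$ lies in some $T_n$, so it fails to meet some member of $\mathcal C_n$. Thus $\bigcup_nT_n\in I$. Lemma 5 says $\kappa\notin I$. For $\beta<\kappa$ and $i\in K$, the request $\{((\beta,i),\emptyset,0)\}$ is not met by $\beta$, because $(\beta,i)\notin X_\beta$. So $\{\beta\}\in I$. $\square$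

From now on $I$ is this ideal and $\mathcal A=\{A\subseteq X:\mathrm{as}(A)\in I\}$. By Lemmas 3 and 6, $\mathcal A$ is a $\sigma$-algebra containing all singletons and all $S\times K$ but no $\kappa\times\{i\}$.

**Lemma 7 (refinement).** Let $T\notin I$, and for $\alpha\in T$ let $x_\alpha\in X$, $F_\alpha\subseteq\mathcal A$ finite and $\ell_\alpha<\omega$. There are $n<\omega$, a finite $R\subseteq\mathcal A$ and $T'\subseteq T$ with $T'\notin I$ such that

* (i) for all $\alpha\in T'$: $\ell_\alpha=n$, $R\subseteq F_\alpha$, and $\alpha\notin\mathrm{as}(A)$ for every $A\in R$;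
* (ii) for every $T''\subseteq T'$ with $T''\notin I$, the set $\{(x_\alpha,F_\alpha\setminus R,n):\alpha\in T''\}$ is a request. Hence there are $\alpha,\beta\in T''$ such that $\beta$ meets this request through $(x_\alpha,F_\alpha\setminus R,n)$.

*Proof.* The purpose is to collect in $R$ the sets that occur in positively many $F_\alpha$; all other sets can then be avoided.

Since $I$ is a $\sigma$-ideal, there are $n,k$ with $T_1=\{\alpha\in T:\ell_\alpha=n,\ |F_\alpha|=k\}\notin I$. Consider the finite sets $R$ with $\{\alpha\in T_1:R\subseteq F_\alpha\}\notin I$. The empty set is one of them, and each of them has at most $k$ elements, because it is contained in some $F_\alpha$ with $\alpha \in T_1$. So there is one of maximal cardinality; fix it as $R$ and let $T_2=\{\alpha\in T_1:R\subseteq F_\alpha\}$. As $R\subseteq F_\alpha\subseteq\mathcal A$ for some $\alpha$, the set $\bigcup_{A\in R}\mathrm{as}(A)$ is in $I$. Put $T'=T_2\setminus\bigcup_{A\in R}\mathrm{as}(A)\notin I$. This gives (i).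

For (ii), let $T''\subseteq T'$, $T''\notin I$, and let $\mathcal S\subseteq P(X)$ be finite. For $A\in\mathcal S\setminus R$,
$$\{\alpha\in T'':A\in F_\alpha\}\subseteq\{\alpha\in T_1:R\cup\{A\}\subseteq F_\alpha\}\in I$$
by maximality of $R$. The union of these finitely many sets is in $I$, so some $\alpha\in T''$ is outside it. For this $\alpha$ we have $F_\alpha\cap\mathcal S\subseteq R$, that is, $(F_\alpha\setminus R)\cap\mathcal S=\emptyset$. So we have a request. If no $\beta\in T''$ met it, this one request would witness $T''\in I$. So some $\beta\in T''$ meets it, through one of its triples. $\square$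

One might have wanted the $F_\alpha$ to form a $\Delta$-system with root $R$. We would then have no control over whether the index set of the subfamily is still outside $I$. The maximality argument shrinks only within positive sets, and what it yields is exactly the definition of a request.

## 6. The copying functions $c_A^m$ and the topology $\tau_0$

Let $A\subseteq X$ and $\beta<\kappa$. As the $\mathcal F_j^\beta$ are pairwise disjoint, there is at most one $j$ with $A\cap Z_\beta\in\mathcal F_j^\beta$. If it exists and $x_j^\beta\in X_\beta$, say that $A$ is *active at* $\beta$ and put $x(A,\beta)=x_j^\beta$, $\ell(A,\beta)=\ell_j^\beta$. Define $c_A^m:X\to2$ for $A\subseteq X$, $m<\omega$, by recursion on $\beta$: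
$$c_A^m(\beta,i)=\begin{cases}c_A^m(x(A,\beta))&\text{if $A$ is active at $\beta$ and $m\le\ell(A,\beta)$},\\ \chi_A(\beta,i)&\text{otherwise.}\end{cases}$$
The recursion makes sense because $x(A,\beta)\in X_\beta$.

For instance, let $\alpha<\beta<\gamma$, and suppose $A$ is not active at $\alpha$, is active at $\beta$ with $x(A,\beta)=(\alpha,0)$, $\ell(A,\beta)=3$, and is active at $\gamma$ with $x(A,\gamma)=(\beta,1)$, $\ell(A,\gamma)=5$. Then $c_A^m(\gamma,i)$ equals $\chi_A(\alpha,0)$ for $m\le3$, equals $\chi_A(\beta,1)$ for $m=4,5$, and equals $\chi_A(\gamma,i)$ for $m\ge6$. The recursion copies $c_A^m(x)$ and not $\chi_A(x)$, because neighbourhoods of $x$ are described by the values $c_A^m(x)$.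

Three properties are immediate from the definition.

(2) For each $y\in X$, $c_A^m(y)=\chi_A(y)$ for all but finitely many $m$. (Over $\beta$, the exceptions satisfy $m\le\ell(A,\beta)$.)

(3) If $\beta\notin\mathrm{as}(A)$, then $c_A^m(\beta,i)$ does not depend on $i\in K$. (The first line never depends on $i$; the second does not if $A$ does not split the fibre.)

(4) If $\beta$ meets a request through $(x,F,\ell)$, then every $A\in F$ is active at $\beta$ with $x(A,\beta)=x$ and $\ell(A,\beta)=\ell$. Hence $c_A^m(\beta,i)=c_A^m(x)$ for all $A\in F$, $m\le\ell$, $i\in K$. (With $j$ from the definition of meeting, $A\cap Z_\beta\in\mathcal F_j^\beta$ and $x_j^\beta=x\in X_\beta$.)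

Let $\tau_0$ be the topology on $X$ with subbase $\{(c_A^m)^{-1}(\varepsilon):A\in\mathcal A,\ m<\omega,\ \varepsilon<2\}$. The subbasic sets are clopen, so $\tau_0$ has a base of clopen sets. It is Hausdorff: for $x\ne y$ take $A=\{x\}\in\mathcal A$; by (2), $c_A^m(x)=1\ne0=c_A^m(y)$ for large $m$. So $(X,\tau_0)$ is zero-dimensional and Tychonoff. By (2), formula (1) holds, hence:

(5) Every $A\in\mathcal A$ is both $F_\sigma$ and $G_\delta$ in $\tau_0$.

**Lemma 8.** $\tau_0\subseteq\mathcal A$.

*Proof.* Let $U\in\tau_0$ and suppose $\mathrm{as}(U)\notin I$.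

**Step 1: fix two positions in the fibre.** The set $\mathrm{as}(U)$ is the union, over the countably many pairs $i,i'\in K$, of the sets $\{\beta:(\beta,i)\in U,\ (\beta,i')\notin U\}$. Since $I$ is a $\sigma$-ideal, for some $i,i'$ this set is not in $I$; call it $T$. Write $\alpha^+=(\alpha,i)$, $\alpha^-=(\alpha,i')$.

**Step 2: choose neighbourhoods and refine.** For $\alpha\in T$ choose a finite $F_\alpha\subseteq\mathcal A$ and $\ell_\alpha<\omega$ with
$$N_\alpha=\{y:c_A^m(y)=c_A^m(\alpha^+)\text{ for all }A\in F_\alpha,\ m\le\ell_\alpha\}\subseteq U .$$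
This is possible: a finite intersection of subbasic sets that contains $\alpha^+$ mentions finitely many $A$ and $m$. Apply Lemma 7 with $x_\alpha=\alpha^+$ to get $n,R,T'$. Split $T'$ according to the finitely many possible functions $(A,m)\mapsto c_A^m(\alpha^+)$ on $R\times(n+1)$. One piece $T''$ is not in $I$.

**Step 3: catch a point $\beta^-$ in $N_\alpha$.** By Lemma 7(ii) there are $\alpha,\beta\in T''$ such that $\beta$ meets the request through $(\alpha^+,F_\alpha\setminus R,n)$. Let $m\le n=\ell_\alpha$. For $A\in F_\alpha\setminus R$, (4) gives $c_A^m(\beta^-)=c_A^m(\alpha^+)$. For $A\in R$ we have $\beta\notin\mathrm{as}(A)$, so by (3) and the choice of $T''$,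
$$c_A^m(\beta^-)=c_A^m(\beta^+)=c_A^m(\alpha^+).$$
So $\beta^-\in N_\alpha\subseteq U$. But $\beta\in T$ means $\beta^-\notin U$, a contradiction. $\square$

## 7. Theorem 1 from $\tau_0$

**Proof of Theorem 1.** Take $\kappa=2^\omega$, which satisfies $\kappa^\omega=\kappa$, and $K=\{0,1\}$. The space $(X,\tau_0)$ is zero-dimensional Hausdorff with $|X|=2^\omega$. By Lemma 8 and (5), $\tau_0$ satisfies (P1) and (P2), and $I$ is a proper $\sigma$-ideal by Lemma 6. Apply Lemma 4 with $L=K$. By (i) every closed set is $G_\delta$. By (ii) $X$ is not $\sigma$-discrete. By (i) the set $\kappa\times\{0\}$ is not $G_\delta$, since $\mathrm{as}(\kappa\times\{0\})=\kappa\notin I$; so $X$ is not a $Q$-space, hence not a $Q$-set space. By (iv) $X$ is a $\Delta$-space. $\blacksquare$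

For general $\kappa$ and $K$, the same application of Lemma 4 shows that $\tau_0$ already has property (b) of Theorem 2 and all of (c) except normality. The rest of the lecture is about normality.

## 8. Clopen layers $d_V$ and the tower $\tau_\eta$

A standard way to normality is to write every open set as a countable union of *clopen* sets (Section 10 recalls why this suffices). In $\tau_0$, formula (1) writes an open $U$ as a countable union of the sets $\bigcap_{m\ge n}\{c_U^m=1\}$. These are closed, but nothing in the argument makes them open. So we add clopen layers to every open set. The layers are new open sets and need layers in turn, so we iterate, and we must stay inside $\mathcal A$ throughout.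

Define $d_A:X\to\omega+1$ for $A\subseteq X$ by recursion on $\beta$: $d_A(\beta,i)=\omega$ if $(\beta,i)\notin A$, and for $(\beta,i)\in A$
$$d_A(\beta,i)=\begin{cases}d_A(x(A,\beta))&\text{if $A$ is active at $\beta$ and $x(A,\beta)\in A$},\\ \ell(A,\beta)&\text{if $A$ is active at $\beta$ and $x(A,\beta)\notin A$},\\ 0&\text{if $A$ is not active at $\beta$.}\end{cases}$$
In the example of Section 6, suppose $(\alpha,0)\notin A$, $(\beta,1)\in A$, $(\gamma,0)\in A$, $(\gamma,1)\notin A$. Then $d_A(\alpha,0)=\omega$, $d_A(\beta,1)=3$, $d_A(\gamma,0)=d_A(\beta,1)=3$, $d_A(\gamma,1)=\omega$.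

(6) $d_A^{-1}(\omega)=X\setminus A$. (By induction on $\beta$: on $A$, the first line gives $d_A(x(A,\beta))<\omega$ by the induction hypothesis, and the other lines give finite values.)

(7) If $\beta\notin\mathrm{as}(A)$, then $d_A(\beta,i)$ does not depend on $i$. (Either all points of the fibre are in $A$ or none is, and the three lines do not mention $i$.)

For $\eta>0$ let $\tau_\eta$ be the topology generated (as a subbase) by $\tau_0$ and all sets $\{d_V=n\}$, $\{d_V\ge n\}$ with $n<\omega$ and $V\in\bigcup_{\zeta<\eta}\tau_\zeta$. Here $\{d_V\ge n\}$ includes the points with $d_V=\omega$. The $\tau_\eta$ increase with $\eta$. Since $X$ carries only a set of topologies, they cannot increase strictly forever, so $\tau_{\eta^*}=\tau_{\eta^*+1}$ for some $\eta^*$. Put $\tau=\tau_{\eta^*}$. For $V\in\tau$ the sets $\{d_V=n\}$, $\{d_V\ge n\}$ belong to $\tau_{\eta^*+1}=\tau$. They are $\tau$-clopen, since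
$$X\setminus\{d_V\ge n\}=\bigcup_{k<n}\{d_V=k\},\qquad X\setminus\{d_V=n\}=\{d_V\ge n+1\}\cup\bigcup_{k<n}\{d_V=k\}.$$
For $V\in\tau$ let $\mathrm{rk}(V)=\min\{\eta:V\in\tau_\eta\}$. For $\zeta\le\eta^*$ we have $V\in\bigcup_{\xi<\zeta}\tau_\xi$ iff $\mathrm{rk}(V)<\zeta$.

**Where copying alone stops.** Try to repeat Lemma 8 for $\tau_1$. The neighbourhoods of $\alpha^+$ now also restrict $d_V$ for finitely many $V\in\tau_0$. Let $V$ be active at $\beta$ with $x(V,\beta)=\alpha^+$. If $\alpha^+\notin V$, then $d_V(\beta^-)$ is $\omega$ or $\ell(V,\beta)$, which is large enough. If $\alpha^+\in V$, we want $d_V(\beta^-)=d_V(\alpha^+)$. The recursion gives this only if $\beta^-\in V$. The functions $c_V^m$ may be wrong at $\beta^-$, but $d_V$ may not: by (6) its finite values occur exactly on $V$. So $\beta^-\in V$ has to be known beforehand.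

For $V\in\tau_0$ there is a cure. Some neighbourhood of $\alpha^+$ described by the functions $c_A^m$ alone is contained in $V$. Put the sets $A$ it uses into $F_\alpha$ as well. As in Lemma 8, $\beta^-$ satisfies the conditions on the $c_A^m$, hence lies in $V$, and only then do we look at $d_V$. For higher ranks this must be done for each $V$ using conditions of smaller rank, and the process must end after finitely many steps. The next section does this.

## 9. Complete neighbourhoods and $\tau\subseteq\mathcal A$

Fix $\eta$ with $0<\eta\le\eta^*$. For $x\in X$, finite $P\subseteq\mathcal A$, finite $Q\subseteq\bigcup_{\zeta<\eta}\tau_\zeta$ and $\ell<\omega$, let $N(x;P,Q,\ell)$ be the set of all $y$ such that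

* $c_A^m(y)=c_A^m(x)$ for $A\in P$, $m\le\ell$;
* for $V\in Q$: $d_V(y)=d_V(x)$ if $x\in V$, and $d_V(y)\ge\ell$ if $x\notin V$.

Increasing $P$, $Q$ or $\ell$ shrinks this set.

**Lemma 9.** For each $\zeta\le\eta$, the sets $N(x;P,Q,\ell)$ with $\mathrm{rk}(W)<\zeta$ for all $W\in Q$ form a base of $\tau_\zeta$ at $x$.

*Proof.* Such a set contains $x$ and is a finite intersection of subbasic sets of $\tau_\zeta$ (note $d_V(x)<\omega$ if $x\in V$). Conversely, since all parameters can be increased, it suffices to find such a set inside each subbasic set $B\ni x$ of $\tau_\zeta$; for $B$ in $\tau_0$ itself it suffices to treat the subbasic sets of $\tau_0$. If $B=(c_A^m)^{-1}(\varepsilon)$, then $N(x;\{A\},\emptyset,m)\subseteq B$. If $B=\{d_V=n\}$ with $\mathrm{rk}(V)<\zeta$, then $d_V(x)=n<\omega$, so $x\in V$ and $N(x;\emptyset,\{V\},0)\subseteq B$. If $B=\{d_V\ge n\}$ with $\mathrm{rk}(V)<\zeta$, then $N(x;\emptyset,\{V\},n)\subseteq B$: for $y$ in it, $d_V(y)=d_V(x)\ge n$ if $x\in V$, and $d_V(y)\ge n$ if $x\notin V$. $\square$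

For a finite $Q$ and an ordinal $\rho$ write $Q_{<\rho}=\{W\in Q:\mathrm{rk}(W)<\rho\}$.

**Definition.** $(P,Q,\ell)$ is *complete at* $x$ if $N(x;P,Q_{<\mathrm{rk}(V)},\ell)\subseteq V$ whenever $x\in V\in Q$.

For example, if all members of $Q$ have rank $0$, completeness says that the $c$-conditions alone, $N(x;P,\emptyset,\ell)$, put a point inside every $V\in Q$ that contains $x$.

**Lemma 10.** If $x\in U\in\tau_\eta$, there is $(P,Q,\ell)$ complete at $x$ with $N(x;P,Q,\ell)\subseteq U$.

*Proof.* The idea is to add, for each $V$ in use, the data of a neighbourhood of smaller rank inside $V$.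

By Lemma 9 pick $(P_0,Q_0,\ell_0)$ with $N(x;P_0,Q_0,\ell_0)\subseteq U$. For each $V\in\bigcup_{\zeta<\eta}\tau_\zeta$ with $x\in V$, apply Lemma 9 with $\zeta=\mathrm{rk}(V)$ and pick $(P_V,Q_V,\ell_V)$ with $N(x;P_V,Q_V,\ell_V)\subseteq V$ and $\mathrm{rk}(W)<\mathrm{rk}(V)$ for all $W\in Q_V$. Let $Q$ be the least set with $Q_0\subseteq Q$ and $Q_V\subseteq Q$ whenever $x\in V\in Q$.

*$Q$ is finite.* Consider the tree of finite sequences $(V_0,\dots,V_r)$, including the empty one, with $V_0\in Q_0$, $V_{k+1}\in Q_{V_k}$ and $x\in V_k$ for all $k$. It is finitely branching, because $Q_0$ and all $Q_V$ are finite. It has no infinite branch, because $\mathrm{rk}(V_{k+1})<\mathrm{rk}(V_k)$. By König's lemma it is finite. The set $Q$ is the union of $Q_0$ and the finitely many finite sets $Q_V$, where $V$ is the last term of a nonempty sequence in the tree; so $Q$ is finite.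

*Completeness.* Let $P=P_0\cup\bigcup\{P_V:x\in V\in Q\}$ and $\ell=\max(\{\ell_0\}\cup\{\ell_V:x\in V\in Q\})$. Then $N(x;P,Q,\ell)\subseteq N(x;P_0,Q_0,\ell_0)\subseteq U$. If $x\in V\in Q$, then $Q_V\subseteq Q_{<\mathrm{rk}(V)}$, hence
$$N(x;P,Q_{<\mathrm{rk}(V)},\ell)\subseteq N(x;P_V,Q_V,\ell_V)\subseteq V .\qquad\square$$

**Lemma 11.** $\tau_\eta\subseteq\mathcal A$ for all $\eta\le\eta^*$. In particular $\tau\subseteq\mathcal A$.

*Proof.* Induction on $\eta$. The case $\eta=0$ is Lemma 8. Let $\eta>0$ and assume $\tau_\zeta\subseteq\mathcal A$ for all $\zeta<\eta$. Let $U\in\tau_\eta$ and suppose $\mathrm{as}(U)\notin I$.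

**Step 1: fix two positions in the fibre.** As in Lemma 8, there are $i,i'\in K$ with $T=\{\beta:\beta^+\in U,\ \beta^-\notin U\}\notin I$, where $\beta^+=(\beta,i)$, $\beta^-=(\beta,i')$.

**Step 2: choose complete neighbourhoods and refine.** For $\alpha\in T$ use Lemma 10 to choose $(P_\alpha,Q_\alpha,\ell_\alpha)$ complete at $\alpha^+$ with $N(\alpha^+;P_\alpha,Q_\alpha,\ell_\alpha)\subseteq U$. Let $F_\alpha=P_\alpha\cup Q_\alpha$. By the induction hypothesis $Q_\alpha\subseteq\mathcal A$, so $F_\alpha\subseteq\mathcal A$. Apply Lemma 7 with $x_\alpha=\alpha^+$ to get $n,R,T'$. Split $T'$ so that on each piece the following are constant: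

* the sets $P_\alpha\cap R$ and $Q_\alpha\cap R$;
* the values $c_A^m(\alpha^+)$ for $A\in P_\alpha\cap R$, $m\le n$;
* the values $d_V(\alpha^+)\in\omega+1$ for $V\in Q_\alpha\cap R$.

There are only countably many possibilities, so some piece $T''$ is not in $I$. By Lemma 7(ii) there are $\alpha,\beta\in T''$ such that $\beta$ meets the request through $(\alpha^+,F_\alpha\setminus R,n)$.

**Step 3: catch $\beta^-$ in the neighbourhood of $\alpha^+$.** We check that $\beta^-\in N(\alpha^+;P_\alpha,Q_\alpha,n)$, one condition at a time. Recall that $\ell_\alpha=n$ and that $\beta\notin\mathrm{as}(A)$ for $A\in R$.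

*$A\in P_\alpha\setminus R$, $m\le n$.* By (4), $c_A^m(\beta^-)=c_A^m(\alpha^+)$.

*$A\in P_\alpha\cap R$, $m\le n$.* By (3) and constancy on $T''$, $c_A^m(\beta^-)=c_A^m(\beta^+)=c_A^m(\alpha^+)$.

*$V\in Q_\alpha\cap R$.* By (7) and constancy on $T''$, $d_V(\beta^-)=d_V(\beta^+)=d_V(\alpha^+)$. If $\alpha^+\in V$ this is the required equality; if $\alpha^+\notin V$ the common value is $\omega\ge n$.

*$V\in Q_\alpha\setminus R$.* We argue by induction on $\mathrm{rk}(V)$. By (4), $V$ is active at $\beta$ with $x(V,\beta)=\alpha^+$ and $\ell(V,\beta)=n$. If $\alpha^+\notin V$, then $d_V(\beta^-)$ is $\omega$ (when $\beta^-\notin V$) or $n$ (when $\beta^-\in V$), so $d_V(\beta^-)\ge n$. Now let $\alpha^+\in V$. The three previous items and the induction hypothesis for the members of $Q_\alpha\setminus R$ of rank below $\mathrm{rk}(V)$ give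
$$\beta^-\in N(\alpha^+;P_\alpha,(Q_\alpha)_{<\mathrm{rk}(V)},n)\subseteq V,$$
where the inclusion is completeness. Since $\beta^-\in V$ and $x(V,\beta)=\alpha^+\in V$, the first line of the definition of $d_V$ gives $d_V(\beta^-)=d_V(\alpha^+)$.

So $\beta^-\in N(\alpha^+;P_\alpha,Q_\alpha,n)\subseteq U$, contradicting $\beta\in T$. $\square$

## 10. Perfect normality and the proof of Theorem 2

**Proof of Theorem 2.** Let $\kappa,K$ be as in the theorem, $I$ the ideal of Section 5 (proper, a $\sigma$-ideal, containing all singletons by Lemma 6), and $\tau$ the topology of Section 8.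

**Step 1: the topology, giving (a).** Since $\tau\supseteq\tau_0$, $\tau$ is Hausdorff. Every $U\in\tau$ equals $\bigcup_{n<\omega}\{d_U=n\}$ by (6), a countable union of clopen sets. In particular open sets are $F_\sigma$, so closed sets are $G_\delta$.

Next we separate disjoint closed sets $H,H'$ by a clopen set. Write $X\setminus H=\bigcup_nC_{2n}$ and $X\setminus H'=\bigcup_nC_{2n+1}$ with all $C_n$ clopen. As $H\cap H'=\emptyset$, the $C_n$ cover $X$, and the sets $C_n\setminus\bigcup_{k<n}C_k$ form a partition of $X$ into clopen sets. Let $W$ be the union of the parts with odd index. Its complement is the union of the parts with even index, so $W$ is clopen. We have $W\subseteq\bigcup_nC_{2n+1}=X\setminus H'$. Points of $H$ lie in no $C_{2n}$, so they lie in odd parts, and $H\subseteq W$. Thus $X$ is normal, and disjoint closed sets are separated by clopen sets. So $X$ is perfectly normal and strongly zero-dimensional.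

**Step 2: the Borel sets, giving (b).** (P1) for $\tau$ is Lemma 11. (P2) holds by (5), because $\tau\supseteq\tau_0$: a $G_\delta$-set of $\tau_0$ is a $G_\delta$-set of $\tau$. So (b) is Lemma 4(i).

**Step 3: the subspaces, giving (c).** Perfect normality is hereditary (Engelking, *General Topology*, 2.1.6). Here one can also see it directly: an open subset of $Y_L$ has the form $U\cap Y_L=\bigcup_n(\{d_U=n\}\cap Y_L)$, a countable union of clopen subsets of $Y_L$, and Step 1 repeats in $Y_L$ word for word. The remaining statements of (c) are Lemma 4(ii), (iii) and (iv).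

**Step 4: the consequences stated after the theorem.** For each $i\in K$, the subspace $\kappa\times\{i\}=Y_{\{i\}}$ is a $Q$-space that is not $\sigma$-discrete, that is, a $Q$-set space. The space $Y_L$ is the disjoint union of the sets $\kappa\times\{i\}$, $i\in L$. If $2\le|L|<\omega$, then by (c) $Y_L$ is a perfectly normal $\Delta$-space, not $\sigma$-discrete and not a $Q$-space. If $L$ is infinite, $Y_L$ is a perfectly normal countable union of $Q$-set spaces that is not a $\Delta$-space. $\blacksquare$
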